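\title{A Banach lattice with the metric approximation property that fails the positive approximation property}

\begin{abstract}
For every $2<p<\infty$ we construct a separable superreflexive Banach lattice $X$, a closed sublattice of $\ell_p(L_2)$, that has the $1$-approximation property but fails the $\nu$-positive approximation property for every $\nu\ge1$. In fact, on a suitable compact subset of $X$ no positive compact operator is uniformly within $\frac12$ of the identity. The dual lattice $X^*$ also has the $1$-approximation property and fails the $\nu$-positive approximation property for every $\nu$, and $X$ carries a positive nuclear operator of trace $-1$.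
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are real, and $B(E)$ is the space of bounded operators on a Banach space $E$. Let $\lambda\ge1$. The space $E$ has the \emph{$\lambda$-approximation property} ($\lambda$-AP) if there is a net $(u_\alpha)$ of finite rank operators in $B(E)$ with $\sup_\alpha\|u_\alpha\|\le\lambda$ and $\|u_\alpha x-x\|\to0$ for every $x\in E$. The $1$-AP is the metric approximation property of the title.

A Banach lattice is a Banach space $X$ with a vector lattice order such that $|x|\le|y|$ implies $\|x\|\le\|y\|$. An operator $u\in B(X)$ is \emph{positive}, $u\ge0$, if it maps the cone $X_+=\{x:x\ge0\}$ into itself. The lattice $X$ has the \emph{$\nu$-positive approximation property} ($\nu$-PAP) if there is a net as above, with $\sup_\alpha\|u_\alpha\|\le\nu$, whose members are positive. The AP says that $X$ is well seen through finite-dimensional windows; the PAP asks that the windows respect the order. The following question is posed as an open problem in \cite{Oik}.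

\begin{quote}
\emph{If a Banach lattice has the $\lambda$-AP for some $\lambda\ge1$, must it have the $\nu$-PAP for some $\nu\ge1$?}
\end{quote}

The first examples suggest a positive answer, because the approximating operators that come to mind are averages.

\begin{example}\label{ex:Lr}
Let $1\le r<\infty$. For a finite family $\mathcal A$ of disjoint sets of finite positive measure put $u_{\mathcal A}f=\sum_{A\in\mathcal A}\mu(A)^{-1}\big(\int_Af\,d\mu\big)1_A$. This operator is positive, has finite rank, and is a contraction on $L_r(\mu)$ by H\"older's inequality. Declare $\mathcal A\le\mathcal B$ if each member of $\mathcal A$ is, up to a null set, a union of members of $\mathcal B$. Every integrable simple function is fixed by $u_{\mathcal B}$ for all large $\mathcal B$, so $L_r(\mu)$ has the $1$-PAP. The same holds for the lattice $\ell_p(L_2)$ of sequences $(x_k)$ in $L_2$ with norm $(\sum_k\|x_k\|_2^p)^{1/p}$ and the coordinatewise order: keep finitely many coordinates and average in each.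
\end{example}

There is also a reason for doubt. The norm of an operator benefits from cancellation, and a positive operator has none. On $\ell_2^n$, an orthogonal matrix $H$ with entries $\pm n^{-1/2}$ has norm $1$, but if $H=H_1-H_2$ with positive matrices $H_1,H_2$, then all entries of $H_1+H_2$ are at least $n^{-1/2}$ and $\|H_1+H_2\|\ge n^{1/2}$. So there is no bounded procedure that splits an approximating operator into positive parts. We show that this doubt is justified and that the answer to the question is no, even for $\lambda=1$ and for sublattices of $\ell_p(L_2)$.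

\begin{theorem}\label{thm:main}
Let $2<p<\infty$. There is a separable Banach lattice $X$, lattice isometric to a closed sublattice of $\ell_p(L_2)$, with the following properties.
\begin{enumerate}
\item[(1)] There are finite rank operators $Q_n\in B(X)$ with $\|Q_n\|\le1+2^{-n}$ and $Q_n\to I_X$ strongly. Moreover, $Q_nQ_m=Q_{\min(n,m)}$ for $n\ne m$. In particular, $X$ has the $1$-AP.
\item[(2)] There is a compact set $\mathcal K\subset X$ such that no positive compact operator $u\in B(X)$ satisfies $\sup_{x\in\mathcal K}\|ux-x\|\le\frac12$. In particular, $X$ fails the $\nu$-PAP for every $\nu\ge1$.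
\end{enumerate}
\end{theorem}

The last assertion of (2) follows from the first. If $\|u_\alpha\|\le\nu$ and $u_\alpha\to I_X$ pointwise, cover $\mathcal K$ by finitely many balls of radius $\varepsilon$; then $\sup_{\mathcal K}\|u_\alpha x-x\|\le(\nu+2)\varepsilon$ for large $\alpha$.

\begin{theorem}\label{thm:compl}
Let $X$ be the lattice constructed in the proof of Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] $X$ is superreflexive, and it is $2$-convex and $p$-concave with constants $1$. The range $p>2$ is sharp: a Banach lattice that is $2$-convex and $2$-concave has the $\nu$-PAP for some $\nu$.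
\item[(b)] $X^*$ also has the $1$-AP and fails the $\nu$-PAP for all $\nu$.
\item[(c)] There is a nuclear operator $N\ge0$ on $X$ with trace $-1$; the trace is well defined since $X$ has the approximation property.
\end{enumerate}
\end{theorem}

The terms used in Theorem~\ref{thm:compl} are recalled in Section~\ref{sec:compl}, where it is proved. Section~\ref{sec:finite} isolates, on a finite set, a quantitative difference between positive and signed operators. Section~\ref{sec:lattice} builds a norm on functions on a product of such sets that turns this difference into an obstruction. Sections~\ref{sec:pap} and~\ref{sec:ap} prove parts (2) and (1) of Theorem~\ref{thm:main}.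

\section{Positive and signed operators on a finite set}\label{sec:finite}

Let $D$ be a finite set with the uniform probability $P$. For $T\subset D$ let $M_T$ be the operator of multiplication by $1_T$ on $L_2(D)$. For an operator $u$ on $L_2(D)$ put $\beta(d,d')=\int1_{\{d'\}}\,u1_{\{d\}}\,dP$, and let $\tau(u)=\sum_d\beta(d,d)=|D|^{-1}\operatorname{tr}u$ be the normalized trace. Since $\int u1\,dP=\sum_{d,d'}\beta(d,d')$, the number $\int u1\,dP-\tau(u)$ is the sum of the off-diagonal entries $\beta(d,d')$.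

An operator that commutes with $M_T$ for a family of sets $T$ separating the points of $D$ is diagonal. We ask what survives when it only \emph{almost} commutes. Let $\chi_1,\dots,\chi_m:D\to\{\pm1\}$ be such that any two distinct points are separated by at least $cm$ of the $\chi_\ell$, and let $T$ run over the $2m$ sets $\{\chi_\ell=\varepsilon\}$, indexed by the pairs $(\ell,\varepsilon)$ with $\varepsilon=\pm1$. Fix $d\ne d'$. For each $\ell$ only the sign $\varepsilon=\chi_\ell(d')$ gives $d'\in T$, and then $d\notin T$ exactly when $\chi_\ell(d)\ne\chi_\ell(d')$. Hence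
\begin{equation}\label{eq:count}
\#\{(\ell,\varepsilon):\chi_\ell(d)\ne\varepsilon,\ \chi_\ell(d')=\varepsilon\}=\#\{\ell:\chi_\ell(d)\ne\chi_\ell(d')\}\ge cm .
\end{equation}
If $u\ge0$, all $\beta(d,d')$ are nonnegative, and \eqref{eq:count} gives
\begin{equation}\label{eq:model}
\int u1\,dP-\tau(u)\le\frac1{cm}\sum_T\ \sum_{d\notin T,\,d'\in T}\beta(d,d')=\frac1{cm}\sum_T\int1_T\,u1_{D\setminus T}\,dP .
\end{equation}
Let $\delta(u)=\max_T\|M_Tu-uM_T\|$. Since $M_T1_{D\setminus T}=0$, each integral on the right equals $\int1_T(M_Tu-uM_T)1_{D\setminus T}\,dP\le\delta(u)\sqrt{P(T)(1-P(T))}\le\delta(u)/2$. Therefore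
\begin{equation}\label{eq:rigid}
\tau(u)\ge1-\delta(u)/c\qquad\text{whenever }u\ge0\text{ and }u1=1 .
\end{equation}
A positive operator that fixes constants and almost commutes with the $M_T$ has normalized trace close to $1$. Signed operators escape this bound.

To see this we take $D=\mathbb F_2^{\,r}$ with $\langle x,y\rangle=\sum_ix_iy_i\in\mathbb F_2$. The characters $\gamma_y(x)=(-1)^{\langle x,y\rangle}$, $y\in D$, satisfy $\gamma_y\gamma_{y'}=\gamma_{y+y'}$ and $\int\gamma_y\,dP=0$ for $y\ne0$. They form a group $\widehat D$, which is an orthonormal basis of $L_2(D)$. If $w$ is diagonal in this basis, $w\gamma=\widehat w(\gamma)\gamma$, and $M_\chi$ is multiplication by a character $\chi$, then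
\[
(M_\chi w-wM_\chi)\gamma=\big(\widehat w(\gamma)-\widehat w(\chi\gamma)\big)\chi\gamma .
\]
This operator permutes the basis and rescales it, and $M_T=\frac12(I+\varepsilon M_\chi)$ for $T=\{\chi=\varepsilon\}$. So
\begin{equation}\label{eq:comm}
\|M_Tw-wM_T\|=\tfrac12\max_{\gamma\in\widehat D}|\widehat w(\gamma)-\widehat w(\chi\gamma)| .
\end{equation}

\begin{example}[eight points]\label{ex:eight}
Let $D=\mathbb F_2^3$, $\chi_\ell(x)=(-1)^{x_\ell}$ for $\ell=1,2,3$, and $\chi_4=\chi_1\chi_2\chi_3$. If $x$ has one or two nonzero coordinates, exactly two of the $\chi_\ell(x)$ equal $-1$; at $x=(1,1,1)$ all four do. As $\chi_\ell(d)\ne\chi_\ell(d')$ means $\chi_\ell(d-d')=-1$, we may take $c=\frac12$. By \eqref{eq:rigid}, a positive $u$ with $u1=1$ and $\delta(u)\le\frac14$ has $\tau(u)\ge\frac12$.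

The eight characters are $1$, the four $\chi_\ell$, and $\chi_1\chi_2=\chi_3\chi_4$, $\chi_1\chi_3=\chi_2\chi_4$, $\chi_2\chi_3=\chi_1\chi_4$. Let $\widehat w$ equal $1$, $\frac12$, $0$ on these three groups. Multiplication by $\chi_\ell$ exchanges $1$ with $\chi_\ell$ and the other three $\chi_{\ell'}$ with the three products, so it changes $\widehat w$ by exactly $\frac12$. Thus $w$ is a contraction with $w1=1$ and $\delta(w)=\frac14$, while $\tau(w)=\frac18(1+4\cdot\frac12)=\frac38<\frac12$. One sees the sign directly: $(wf)(x)=\sum_y\kappa(x-y)f(y)$ with $\kappa=\frac18(1+\frac12\sum_\ell\chi_\ell)$, which equals $\frac38$ at $0$, $\frac18$ at six points, and $-\frac18$ at $(1,1,1)$.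
\end{example}

In the example $\widehat w(\gamma)$ decreases linearly in the number of factors $\chi_\ell$ needed to write $\gamma$. To widen the gap from ``$\frac38$ against $\frac12$'' to ``almost $0$ against almost $1$'' we need two things at once. The $\chi_\ell$ must be few, about $\log|D|$, so that most characters need many factors. And $c$ must stay bounded below, as the next remark shows.

\begin{remark}\label{rem:cube}
For the coordinate characters $\chi_1,\dots,\chi_m$ of $\mathbb F_2^{\,m}$ one has only $c=1/m$, and positive operators are not rigid. Let $\theta=1-1/k$ and let $u$ be convolution with the probability $\prod_\ell\frac12(1+\theta\chi_\ell)$. It multiplies a product of $t$ distinct $\chi_\ell$ by $\theta^t$, so $\delta(u)=\frac1{2k}$ by \eqref{eq:comm}, while $\tau(u)=(1-\frac1{2k})^m$ is small when $m$ is much larger than $k$.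
\end{remark}

A random choice of characters meets both requirements.

\begin{lemma}\label{lem:finite}
Let $h\in\mathbb N$, $m=16h$, $q=2^h$. There are a set $D$ with $q^2$ elements and functions $\chi_1,\dots,\chi_m:D\to\{\pm1\}$ such that
\begin{enumerate}
\item[(a)] $\#\{\ell:\chi_\ell(d)\ne\chi_\ell(d')\}\ge m/4$ whenever $d\ne d'$,
\end{enumerate}
and for each $k\in\mathbb N$ there is a self-adjoint operator $w$ on $L_2(D)$ with
\begin{enumerate}
\item[(b)] $w1=1$ and $\|w\|\le1$;
\item[(c)] $\|M_Tw-wM_T\|\le\frac1{2k}$ for every $T=\{\chi_\ell=\varepsilon\}$, $\varepsilon=\pm1$;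
\item[(d)] $\|M_Vw\|\le\big(P(V)(1+m)^k\big)^{1/2}$ for every $V\subset D$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $D=\mathbb F_2^{\,2h}$ and let $y_1,\dots,y_m$ be independent uniform random points of $D$. For fixed $x\ne0$ the bits $\langle x,y_\ell\rangle$ are independent and fair. Hoeffding's inequality says that the number of ones among $m$ such bits is at most $m/2-t$ with probability at most $e^{-2t^2/m}$. With $t=m/4$, fewer than $m/4$ ones occur with probability at most $e^{-m/8}=e^{-2h}$. There are fewer than $2^{2h}$ points $x\ne0$ and $2^{2h}e^{-2h}<1$, so some choice of $(y_\ell)$ gives at least $m/4$ ones for every $x\ne0$. Put $\chi_\ell=\gamma_{y_\ell}$. Taking $x=d-d'$ gives (a).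

No $x\ne0$ satisfies $\langle x,y_\ell\rangle=0$ for all $\ell$, so the $y_\ell$ span $D$ and the $\chi_\ell$ generate $\widehat D$. For $\gamma\in\widehat D$ let $\operatorname{wt}(\gamma)$ be the least cardinality of a set $L\subset\{1,\dots,m\}$ with $\gamma=\prod_{\ell\in L}\chi_\ell$. Then $\operatorname{wt}(1)=0$, and $|\operatorname{wt}(\chi_\ell\gamma)-\operatorname{wt}(\gamma)|\le1$ because multiplying by $\chi_\ell$ adds $\ell$ to $L$ or removes it. Define $w\gamma=\widehat w(\gamma)\gamma$ with
\[
\widehat w(\gamma)=\max\big(0,1-\operatorname{wt}(\gamma)/k\big)\in[0,1].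
\]
Being diagonal in an orthonormal basis, $w$ is self-adjoint, and (b) holds. Since $|\widehat w(\gamma)-\widehat w(\chi_\ell\gamma)|\le1/k$, (c) follows from \eqref{eq:comm}.

The number of $\gamma$ with $\widehat w(\gamma)\ne0$ is at most $\sum_{t<k}\binom mt\le\sum_{t\le k}\binom ktm^t=(1+m)^k$. The operator norm is at most the Hilbert--Schmidt norm and $|\gamma|=1$, so $\|M_Vw\|^2\le\sum_\gamma\|1_V\widehat w(\gamma)\gamma\|_2^2=P(V)\sum_\gamma\widehat w(\gamma)^2\le P(V)(1+m)^k$.
\end{proof}

For these $\chi_\ell$, a positive $u$ with $u1=1$ and $\delta(u)\le\frac1{2k}$ has $\tau(u)\ge1-2/k$, whereas $\tau(w)\le(1+m)^k/q^2$, which is tiny when $k\log_2(1+m)$ is well below $h$. Property (d) is a stronger form of this smallness: no function in the range of $w$ concentrates on a small set.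

\section{The lattice $X$}\label{sec:lattice}

\subsection*{What the norm has to achieve}
Take sets $D_n$ as in Lemma~\ref{lem:finite}, and consider functions on $\Omega=\prod_nD_n$ with coordinates $\xi_n$. An operator $u$ has a normalized trace $\tau_n(u)$ on the functions of $\xi_1,\dots,\xi_n$. The identity has $\tau_n=1$ for all $n$, and we shall see that $\tau_n(u)\to0$ for compact $u$. For positive $u$ the drop $\tau_{n-1}(u)-\tau_n(u)$ is controlled as in \eqref{eq:model} by pairings $\int f\,ux$, where $f$ lives on $\{\xi_n\in T\}$ and $x$ on $\{\xi_n\notin T\}$. If the norm is such that $\|x\|\le2$ and $\|f\|_{X^*}\le2^{-n}$, the drops after a late stage $n_0$ have a small sum, so a positive compact operator cannot have $\tau_{n_0}(u)$ close to $1$.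

To make $f$ small as a functional one adds the term $2^n\|1_T(\xi_n)\,\cdot\|_2$ to the norm. Doing so for all $T$ achieves nothing: $T$ and its complement both occur, and every vector grows by a factor of order $2^n$. The remedy is to test each set $T$ only locally. We attach to $T$ a partition of the \emph{previous} factor $D_{n-1}$ into $q$ blocks $V$ and take the $\ell_p$-sum over $V$ of the terms $2^n\|1_V(\xi_{n-1})1_T(\xi_n)x\|_2$. If $x$ has $L_2$-norm $1$ and is evenly spread over the blocks, the pieces $\|1_Vx\|_2=q^{-1/2}$ have $\ell_p$-sum $q^{1/p-1/2}$, which is negligible because $p>2$. So the term attached to $T$ sees only vectors concentrated on a block of its own partition. Different sets $T$ must not interfere, so a block of one partition should be evenly spread over the blocks of every other one.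

\begin{lemma}\label{lem:lines}
Let $q=2^h$. A set with $q^2$ elements has $q+1$ partitions, each into $q$ blocks of size $q$, such that blocks from different partitions meet in exactly one point.
\end{lemma}

\begin{proof}
Identify the set with $\mathbb F_q^2$. It has $(q^2-1)/(q-1)=q+1$ one-dimensional subspaces $L$, and the cosets of $L$ form a partition into $q$ blocks of size $q$. If $L\ne L'$, then $\mathbb F_q^2=L\oplus L'$, so a coset of $L$ and a coset of $L'$ have exactly one common point.
\end{proof}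

\subsection*{Parameters}
For an integer $s\ge3$ and $n\ge1$ let
\[
h_n=2^{8(n+s)},\quad m_n=16h_n,\quad q_n=2^{h_n},\quad k_n=2^{6n+4s+3},\quad R_n=(1+m_n)^{k_n}.
\]

\begin{lemma}\label{lem:param}
If $(p-2)2^{8s-2}\ge8s+13+2p$, then for all $i\ge2$:
\begin{enumerate}
\item[(P1)] $2m_i\le q_{i-1}$;
\item[(P2)] $2^i(2m_i)^{1/p}/(2k_i)\le2^{-i}$;
\item[(P3)] $2m_i\,2^{pi}\,(R_{i-1}/q_{i-1})^{(p-2)/2}\le2^{-pi}$.
\end{enumerate}
\end{lemma}

Condition (P1) provides enough partitions, (P2) makes the commutator errors of Lemma~\ref{lem:finite}(c) summable, and (P3) makes spread vectors invisible. Condition (P2) wants $k_n$ larger than $m_n^{1/p}$, while (P3) wants $k_n\log m_n$ smaller than $h_n=m_n/16$; the chosen $k_n$ is $2^{2n+1}m_n^{1/2}$. The hypothesis on $s$ can be met precisely because $p>2$.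

\begin{proof}
We have $2m_i=2^{8(i+s)+5}$. With $t=i-1+s$, (P1) reads $8t+13\le2^{8t}$, which holds for $t\ge1$. Condition (P2) reads $k_i\ge2^{2i-1}(2m_i)^{1/p}$, and $2^{2i-1}(2m_i)^{1/p}\le2^{2i-1}(2m_i)^{1/2}\le2^{2i-1}2^{4(i+s)+3}\le k_i$.

For (P3), note that $2n+4s-4\ge(n+s)+6$ for $n\ge1$, $s\ge3$, so that $8(n+s)+5\le2^{(n+s)+6}\le2^{2n+4s-4}$. Hence
\[
\log_2R_n\le k_n\log_2(2m_n)=2^{6n+4s+3}\big(8(n+s)+5\big)\le2^{8n+8s-1}=h_n/2,
\]
and $R_n/q_n\le2^{-h_n/2}$. Taking logarithms, (P3) follows from
\[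
8(i+s)+5+2pi\le(p-2)h_{i-1}/4=(p-2)2^{8s-2}2^{8(i-1)} .
\]
The left side is at most $i(8s+13+2p)$, and $2^{8(i-1)}\ge i$.
\end{proof}

\subsection*{The norm}
Fix $s$ as in Lemma~\ref{lem:param}. Let $D_n$, $(\chi_{n,\ell})_{\ell\le m_n}$ and $w_n$ be given by Lemma~\ref{lem:finite} for $h=h_n$, $k=k_n$. Let $\Omega=\prod_{n\ge1}D_n$ carry the product $P$ of the uniform probabilities, with coordinates $\xi_n$. Write $L_2=L_2(\Omega,P)$, with norm $\|\cdot\|_2$. Let $\Omega_n=D_1\times\dots\times D_n$; for $a\in\Omega_n$ let $[a]=\{(\xi_1,\dots,\xi_n)=a\}$, so that $P([a])=|\Omega_n|^{-1}$. Let $X_n$ be the space of functions of $(\xi_1,\dots,\xi_n)$, spanned by the $1_{[a]}$, and let $E_n$ be the conditional expectation given $\xi_1,\dots,\xi_n$, that is, the orthogonal projection of $L_2$ onto $X_n$. It commutes with multiplication by elements of $X_n$, and $E_n\to I$ strongly on $L_2$ because $\bigcup_nX_n$ is dense in $L_2$.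

For $n\ge2$ let $J_n=\{1,\dots,m_n\}\times\{\pm1\}$, and for $j=(\ell,\varepsilon)\in J_n$ let $T_j=\{d\in D_n:\chi_{n,\ell}(d)=\varepsilon\}$. By (P1) we can assign to the $2m_n$ elements $j\in J_n$ \emph{distinct} partitions $\mathcal P_j$ of $D_{n-1}$ from Lemma~\ref{lem:lines}; each has $q_{n-1}$ blocks of probability $1/q_{n-1}$. For $V\in\mathcal P_j$ and $x\in L_2$ put
\[
e_{n,j,V}=1_V(\xi_{n-1})1_{T_j}(\xi_n),\qquad N_n(x)=\Big(\sum_{j\in J_n}\sum_{V\in\mathcal P_j}\big(2^n\|e_{n,j,V}\,x\|_2\big)^p\Big)^{1/p},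
\]
\[
\|x\|=\Big(\|x\|_2^p+\sum_{n\ge2}N_n(x)^p\Big)^{1/p},\qquad\widetilde X=\{x\in L_2:\|x\|<\infty\}.
\]
Order $\widetilde X$ pointwise almost everywhere. Each $N_n(x)$ is finite and increases with $|x|$, and
\begin{equation}\label{eq:sandwich}
\|x\|_2\le\|x\|\le\|x\|_2+\sum_{n\ge2}N_n(x).
\end{equation}
The map $\iota x=\big(x,(2^ne_{n,j,V}x)_{n,j,V}\big)$ is a linear isometry of $\widetilde X$ into $\ell_p(L_2)$ with $\iota|x|=|\iota x|$. Its range is closed: if $\iota x_k$ converges, then $x_k$ converges in $L_2$ to some $x$, each coordinate $2^ne_{n,j,V}x_k$ converges to $2^ne_{n,j,V}x$, and so the limit is $\iota x$. Hence $\widetilde X$ is a Banach lattice.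

The next lemma says that $N_i$ does not see vectors that are spread over the blocks. It is the only place where (P3) enters an estimate.

\begin{lemma}\label{lem:spread}
Let $i\ge2$, $y\in L_2$ and $A\ge\|y\|_2$.
\begin{enumerate}
\item[(i)] If $\|e_{i,j,V}\,y\|_2\le(R_{i-1}/q_{i-1})^{1/2}A$ for all $j\in J_i$, $V\in\mathcal P_j$, then $N_i(y)\le2^{-i}A$.
\item[(ii)] If $y$ is a function of the coordinates other than $\xi_{i-1}$, then $N_i(y)\le2^{-i}\|y\|_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Fix $j$. Since $\mathcal P_j$ is a partition, $\sum_{V}\|e_{i,j,V}y\|_2^2\le\sum_V\|1_V(\xi_{i-1})y\|_2^2=\|y\|_2^2\le A^2$. Therefore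
\[
\sum_{V\in\mathcal P_j}\|e_{i,j,V}y\|_2^p\le\max_V\|e_{i,j,V}y\|_2^{p-2}\sum_V\|e_{i,j,V}y\|_2^2\le(R_{i-1}/q_{i-1})^{(p-2)/2}A^p .
\]
Multiply by $2^{pi}$, sum over the $2m_i$ values of $j$, and apply (P3).

(ii) By independence, $\|e_{i,j,V}y\|_2\le\|1_V(\xi_{i-1})y\|_2=q_{i-1}^{-1/2}\|y\|_2$. Since $R_{i-1}\ge1$, part (i) applies with $A=\|y\|_2$.
\end{proof}

If $y\in X_n$, then $y$ does not depend on $\xi_{i-1}$ for $i\ge n+2$, so $\sum_iN_i(y)<\infty$ and $X_n\subset\widetilde X$. Also $\|1\|\le1+\sum_{i\ge2}2^{-i}\le2$. Let $X$ be the closure of $\bigcup_nX_n$ in $\widetilde X$. The union is a sublattice and $\big||x|-|y|\big|\le|x-y|$, so $X$ is a closed sublattice of $\widetilde X$. It is separable because each $X_n$ is finite-dimensional, and $\iota$ maps it isometrically onto a closed sublattice of $\ell_p(L_2)$.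

\subsection*{Test vectors and test functionals}
For $n\ge2$, $j\in J_n$, $V\in\mathcal P_j$ let
\[
x_{n,j,V}=q_{n-1}^{1/2}1_V(\xi_{n-1})1_{D_n\setminus T_j}(\xi_n),\qquad f_{n,j,V}=q_{n-1}^{1/2}e_{n,j,V}.
\]

\begin{lemma}\label{lem:test}
We have $\|x_{n,j,V}\|\le2$, and $\big|\int f_{n,j,V}\,g\,dP\big|\le2^{-n}\|g\|$ for all $g\in X$.
\end{lemma}

\begin{proof}
Write $x=x_{n,j,V}$, $q=q_{n-1}$ and $\bar x=q^{1/2}1_V(\xi_{n-1})$. Then $0\le x\le\bar x$ and $\|\bar x\|_2=1$. For $i\ne n$ the function $\bar x$ does not depend on $\xi_{i-1}$, so $N_i(x)\le N_i(\bar x)\le2^{-i}$ by Lemma~\ref{lem:spread}(ii). Let $i=n$ and consider $e_{n,j',V'}x$. If $j'=j$, it vanishes: for $V'\ne V$ the blocks are disjoint, and for $V'=V$ the sets $T_j$ and $D_n\setminus T_j$ are. If $j'\ne j$, the partitions differ, $V\cap V'$ is one point of $D_{n-1}$, of probability $q^{-2}$, and $\|e_{n,j',V'}x\|_2\le q^{1/2}q^{-1}=q^{-1/2}$. Lemma~\ref{lem:spread}(i) with $A=1$ gives $N_n(x)\le2^{-n}$. By \eqref{eq:sandwich}, $\|x\|\le1+\sum_{i\ge2}2^{-i}\le2$.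

For the second claim write $f=f_{n,j,V}$, $e=e_{n,j,V}$. Then $f=fe$ and $\|f\|_2\le\|\bar x\|_2=1$, so $|\int fg|\le\|f\|_2\|eg\|_2\le2^{-n}N_n(g)\le2^{-n}\|g\|$.
\end{proof}

\section{Traces of positive compact operators}\label{sec:pap}

For a bounded operator $A:X\to L_2$, in particular for $A\in B(X)$, let
\[
\tau_n(A)=\sum_{a\in\Omega_n}\int1_{[a]}\,A1_{[a]}\,dP .
\]
The coefficient of $1_{[a]}$ in $E_nA1_{[a]}$ is $|\Omega_n|\int1_{[a]}A1_{[a]}\,dP$, so $\tau_n(A)$ is the trace of $E_nA|_{X_n}$ divided by $\dim X_n=|\Omega_n|$. In particular $\tau_n(I_X)=1$. Compactness and positivity are each used once, in the next two lemmas.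

\begin{lemma}\label{lem:compact}
If $u\in B(X)$ is compact, then $\tau_n(u)\to0$.
\end{lemma}

\begin{proof}
We first bound $\tau_n$ uniformly in $n$. For signs $\eta\in\{\pm1\}^{\Omega_n}$ let $r_\eta=\sum_a\eta_a1_{[a]}$. Then $|r_\eta|=1$, so $\|r_\eta\|_2=1$ and, the norm being a lattice norm, $\|r_\eta\|=\|1\|\le2$. The average of $\eta_a\eta_{a'}$ over all choices of signs is $1$ for $a=a'$ and $0$ otherwise, so $\tau_n(A)$ is the average of $\int r_\eta\,Ar_\eta\,dP$. Hence $|\tau_n(A)|\le2\|A\|_{X\to L_2}$.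

The image under $u$ of the unit ball of $X$ is relatively compact in $L_2$, and the contractions $E_k$ converge strongly to $I$, so $\|u-E_ku\|_{X\to L_2}\to0$ as $k\to\infty$. It therefore suffices to show that $\tau_n(E_ku)\to0$ as $n\to\infty$ for fixed $k$. We have $E_kuz=\sum_{b\in\Omega_k}\varphi_b(z)1_{[b]}$ with $\varphi_b(z)=|\Omega_k|\int_{[b]}uz\,dP$, $\varphi_b\in X^*$. For $n\ge k$ each cylinder $[a]$, $a\in\Omega_n$, is contained in $[b]$ or disjoint from it, so
\[
\tau_n(E_ku)=\sum_{b\in\Omega_k}\sum_{a\in\Omega_n}\varphi_b(1_{[a]})P([a]\cap[b])=|\Omega_n|^{-1}\sum_{b\in\Omega_k}\varphi_b(1_{[b]})\to0.\qedhere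
\]
\end{proof}

For $u\in B(X)$ and $n\ge2$ put
\[
S_n(u)=\frac4{m_nq_{n-1}}\sum_{j\in J_n}\sum_{V\in\mathcal P_j}\int f_{n,j,V}\,ux_{n,j,V}\,dP .
\]
There are $2m_nq_{n-1}$ pairs $(j,V)$, so Lemma~\ref{lem:test} gives
\begin{equation}\label{eq:Sn}
|S_n(u)|\le8\cdot2^{-n}\max_{j,V}\|ux_{n,j,V}\|\le16\cdot2^{-n}\|u\| .
\end{equation}
The next lemma is inequality \eqref{eq:model} in the presence of the earlier coordinates. Localizing to blocks costs nothing, since the blocks of each $\mathcal P_j$ cover $D_{n-1}$.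

\begin{lemma}\label{lem:positive}
If $u\in B(X)$ is positive and $n\ge2$, then $\tau_{n-1}(u)-\tau_n(u)\le S_n(u)$.
\end{lemma}

\begin{proof}
For $a\in\Omega_{n-1}$ and $d\in D_n$ let $[a,d]$ be the cylinder of $(a,d)\in\Omega_n$, and let $\beta(a,d,d')=\int1_{[a,d']}\,u1_{[a,d]}\,dP\ge0$. Since $1_{[a]}=\sum_d1_{[a,d]}$, we have $\tau_{n-1}(u)=\sum_a\sum_{d,d'}\beta(a,d,d')$, and $\tau_n(u)$ is the part with $d=d'$. Thus
\[
\tau_{n-1}(u)-\tau_n(u)=\sum_{a\in\Omega_{n-1}}\sum_{d\ne d'}\beta(a,d,d').
\]
Write $a_{n-1}$ for the last coordinate of $a$. Then $x_{n,j,V}=q_{n-1}^{1/2}\sum1_{[a,d]}$ over $a_{n-1}\in V$, $d\notin T_j$, and $f_{n,j,V}=q_{n-1}^{1/2}\sum1_{[a',d']}$ over $a'_{n-1}\in V$, $d'\in T_j$. All terms $\int1_{[a',d']}u1_{[a,d]}\,dP$ are nonnegative; dropping those with $a'\ne a$ gives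
\[
\int f_{n,j,V}\,ux_{n,j,V}\,dP\ge q_{n-1}\sum_{a:\,a_{n-1}\in V}\ \sum_{d\notin T_j,\,d'\in T_j}\beta(a,d,d').
\]
Sum over $V\in\mathcal P_j$, so that each $a\in\Omega_{n-1}$ occurs once, and then over $j\in J_n$:
\[
\frac{m_n}4S_n(u)\ge\sum_a\sum_{d\ne d'}\#\{j:d\notin T_j,\ d'\in T_j\}\,\beta(a,d,d').
\]
By \eqref{eq:count} and Lemma~\ref{lem:finite}(a), each count is at least $m_n/4$.
\end{proof}

Together the two lemmas give, for every positive compact $u$ and every $n_0\ge1$,
\begin{equation}\label{eq:telescope}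
\tau_{n_0}(u)=\sum_{n>n_0}\big(\tau_{n-1}(u)-\tau_n(u)\big)\le\sum_{n>n_0}S_n(u).
\end{equation}
With \eqref{eq:Sn} this yields $\tau_{n_0}(u)\le16\cdot2^{-n_0}\|u\|$. For a net of positive finite rank operators of norm at most $\nu$ converging pointwise to $I_X$ we would have $\tau_{n_0}(u_\alpha)\to1$, which is impossible once $2^{n_0}>16\nu$. To dispense with the bound on $\|u\|$ we put the test vectors into the compact set, scaled by $2^{-n/2}$: this factor tends to $0$, and the loss $2^{n/2}$ is still absorbed by the factor $2^{-n}$ in \eqref{eq:Sn}.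

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let
\[
\mathcal K=\{0\}\cup\{2^{-n/2}x_{n,j,V}:n>12,\ j\in J_n,\ V\in\mathcal P_j\}\cup\{|\Omega_{12}|1_{[a]}:a\in\Omega_{12}\}.
\]
For each $n$ there are finitely many $(j,V)$ and $\|2^{-n/2}x_{n,j,V}\|\le2\cdot2^{-n/2}$, so $\mathcal K$ is a null sequence together with $0$ and finitely many points, and it is compact. Suppose that $u\ge0$ is compact and $\|ux-x\|\le\frac12$ on $\mathcal K$.

For $a\in\Omega_{12}$ we have $\|u1_{[a]}-1_{[a]}\|_2\le\frac1{2|\Omega_{12}|}$ and $\|1_{[a]}\|_2\le1$. Summing over $a$ gives $|\tau_{12}(u)-1|=|\tau_{12}(u-I_X)|\le\frac12$, so $\tau_{12}(u)\ge\frac12$.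

For $n>12$ we have $\|ux_{n,j,V}\|\le\|x_{n,j,V}\|+\frac122^{n/2}\le2+\frac122^{n/2}$. By \eqref{eq:telescope} and \eqref{eq:Sn},
\[
\tau_{12}(u)\le\sum_{n>12}8\cdot2^{-n}\big(2+\tfrac122^{n/2}\big)=16\cdot2^{-12}+\frac{4\cdot2^{-6}}{\sqrt2-1}<0.004+0.153<0.16 .
\]
This contradicts $\tau_{12}(u)\ge\frac12$.
\end{proof}

\section{The approximating operators}\label{sec:ap}

The norm was designed to defeat positive operators, and the danger is that it defeats all finite rank operators. The natural candidates $E_n$ are positive, so they cannot be uniformly bounded on $X$, and the reason is instructive. Choose $j=(\ell,\varepsilon)\in J_{n+1}$ with $\chi_{n+1,\ell}$ a nontrivial character, so that $P(T_j)=\frac12$, and let $x=x_{n+1,j,V}$. Then $E_nx=\frac12q_n^{1/2}1_V(\xi_n)$ and $\|e_{n+1,j,V}E_nx\|_2=2^{-3/2}$, so $\|E_nx\|\ge2^{n-1/2}$ while $\|x\|\le2$. Averaging over $\xi_{n+1}$ moves mass from $D_{n+1}\setminus T_j$ into $T_j$, and $N_{n+1}$ detects this because the function is concentrated on a block in the variable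 $\xi_n$.

We pass from ``identity'' on $\xi_1,\dots,\xi_n$ to ``average'' on $\xi_{n+2},\xi_{n+3},\dots$ through one buffer coordinate $\xi_{n+1}$, on which $w_{n+1}$ acts. By (c) of Lemma~\ref{lem:finite} it moves little mass across the sets $T_j\subset D_{n+1}$, which protects $N_{n+1}$. By (d) its output is spread in the variable $\xi_{n+1}$, so $N_{n+2}$ cannot detect the averaging over $\xi_{n+2}$.

Regard $z\in X_{n+1}$ as a function on $\Omega_n\times D_{n+1}$ and let $(W_{n+1}z)(a,\cdot)=w_{n+1}\big(z(a,\cdot)\big)$. This operator commutes with multiplication by elements of $X_n$. Since $\|z\|_2^2$ is the average over $a$ of $\|z(a,\cdot)\|_{L_2(D_{n+1})}^2$, the bounds (b), (c), (d) hold for $W_{n+1}$ on $(X_{n+1},\|\cdot\|_2)$, with $M_T$, $M_V$ replaced by multiplication by $1_T(\xi_{n+1})$, $1_V(\xi_{n+1})$. For $n\ge1$ let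
\[
Q_n=W_{n+1}E_{n+1}.
\]
It is a contraction on $L_2$ with range in $X_{n+1}$, it commutes with multiplication by elements of $X_n$, and $Q_ny=y$ for $y\in X_n$ because $w_{n+1}1=1$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Let $x\in X$, $z=E_{n+1}x$ and $W=W_{n+1}$, so that $Q_nx=Wz$ and $\|Q_nx\|_2\le\|z\|_2\le\|x\|_2$. We estimate $N_i(Q_nx)$ for each $i\ge2$.

\emph{Case $i\le n$.} Here $e=e_{i,j,V}\in X_n$, so $\|eQ_nx\|_2=\|Q_n(ex)\|_2\le\|ex\|_2$ and $N_i(Q_nx)\le N_i(x)$.

\emph{Case $i=n+1$.} Let $e=1_V(\xi_n)1_{T_j}(\xi_{n+1})$ and let $M$ be multiplication by $1_{T_j}(\xi_{n+1})$. As $1_V(\xi_n)\in X_n$ and $e\in X_{n+1}$,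
\[
eQ_nx=MW\big(1_V(\xi_n)z\big)=WE_{n+1}(ex)+(MW-WM)\big(1_V(\xi_n)z\big).
\]
By (b) and (c), $\|eQ_nx\|_2\le\|ex\|_2+\frac1{2k_{n+1}}\|1_V(\xi_n)z\|_2$. Since $p\ge2$, for each $j$ we have $\sum_{V\in\mathcal P_j}\|1_V(\xi_n)z\|_2^p\le\big(\sum_V\|1_V(\xi_n)z\|_2^2\big)^{p/2}=\|z\|_2^p$. Minkowski's inequality for the sum over $(j,V)$ and (P2) give
\[
N_{n+1}(Q_nx)\le N_{n+1}(x)+\frac{2^{n+1}(2m_{n+1})^{1/p}}{2k_{n+1}}\|x\|_2\le N_{n+1}(x)+2^{-(n+1)}\|x\|_2 .
\]

\emph{Case $i=n+2$.} Now $V\subset D_{n+1}$ has probability $1/q_{n+1}$, and (d) gives $\|e_{n+2,j,V}Q_nx\|_2\le\|1_V(\xi_{n+1})Wz\|_2\le(R_{n+1}/q_{n+1})^{1/2}\|x\|_2$. Lemma~\ref{lem:spread}(i) with $A=\|x\|_2$ gives $N_{n+2}(Q_nx)\le2^{-(n+2)}\|x\|_2$.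

\emph{Case $i\ge n+3$.} The function $Q_nx\in X_{n+1}$ does not depend on $\xi_{i-1}$, so $N_i(Q_nx)\le2^{-i}\|x\|_2$ by Lemma~\ref{lem:spread}(ii).

Thus the sequence $(\|Q_nx\|_2,N_2(Q_nx),N_3(Q_nx),\dots)$ is dominated termwise by the sum of $(\|x\|_2,N_2(x),N_3(x),\dots)$ and a sequence with entries $2^{-i}\|x\|_2$ for $i\ge n+1$ and $0$ before. Minkowski's inequality in $\ell_p$ gives
\[
\|Q_nx\|\le\|x\|+\sum_{i\ge n+1}2^{-i}\|x\|_2\le(1+2^{-n})\|x\| .
\]
The $Q_n$ are uniformly bounded, $Q_n=I$ on $X_n$, and $\bigcup_nX_n$ is dense in $X$, so $Q_n\to I_X$ strongly. The contractions $(1+2^{-n})^{-1}Q_n$ show that $X$ has the $1$-AP.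

Let $m>n$. Then $Q_mQ_n=Q_n$, because the range of $Q_n$ lies in $X_{n+1}\subset X_m$. For the other order, self-adjointness and $w_{m+1}1=1$ give $\int w_{m+1}g\,dP=\int g\,w_{m+1}1\,dP=\int g\,dP$ for $g\in L_2(D_{m+1})$. On $X_{m+1}$ the operator $E_m$ integrates out $\xi_{m+1}$, so $E_mW_{m+1}=E_m$ there, and $E_mQ_m=E_mE_{m+1}=E_m$. Since $n+1\le m$, we get $E_{n+1}Q_m=E_{n+1}E_mQ_m=E_{n+1}$, and hence $Q_nQ_m=Q_n$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The operators $Q_n$ show that Lemma~\ref{lem:positive} fails without positivity. We have $\tau_n(Q_n)=1$, while $\tau_{n+1}(Q_n)$ is the normalized trace of $w_{n+1}$, at most $R_{n+1}/q_{n+1}^2\le1/q_{n+1}$. So the trace of $Q_n$ drops by almost $1$ in the single step from $n$ to $n+1$, where a positive operator of norm at most $2$ can lose only $16\cdot2^{-n}$.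
\end{remark}

\section{Convexity, duality, and a positive operator with negative trace}\label{sec:compl}

We prove the three parts of Theorem~\ref{thm:compl} in turn.

\subsection*{Convexity and concavity}
Let $1\le r<\infty$. A Banach lattice is \emph{$r$-convex} with constant $M$ if $\|(\sum_i|x_i|^r)^{1/r}\|\le M(\sum_i\|x_i\|^r)^{1/r}$ for all finite families $(x_i)$, and \emph{$r$-concave} with constant $M$ if $(\sum_i\|x_i\|^r)^{1/r}\le M\|(\sum_i|x_i|^r)^{1/r}\|$. The expression $(\sum_i|x_i|^r)^{1/r}$ has a meaning in every Banach lattice and is computed pointwise in lattices of functions. A Banach space is \emph{superreflexive} if every Banach space finitely representable in it is reflexive. Uniformly convex spaces are superreflexive, $L_p$-spaces are uniformly convex for $1<p<\infty$, and uniform convexity passes to subspaces.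

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
Let $x_i=(x_i(k))_k\in\ell_p(L_2)$ and $a_{ik}=\|x_i(k)\|_2$. The $k$-th coordinate of $(\sum_i|x_i|^2)^{1/2}$ has $L_2$-norm $(\sum_ia_{ik}^2)^{1/2}$, and the triangle inequality in $\ell_{p/2}$ gives $\big(\sum_k(\sum_ia_{ik}^2)^{p/2}\big)^{2/p}\le\sum_i(\sum_ka_{ik}^p)^{2/p}$. This is $2$-convexity with constant $1$. For $g_i\in L_2$, Minkowski's integral inequality in $\ell_{p/2}$ gives $\big(\sum_i(\int|g_i|^2)^{p/2}\big)^{2/p}\le\int(\sum_i|g_i|^p)^{2/p}$, that is, $\sum_i\|g_i\|_2^p\le\|(\sum_i|g_i|^p)^{1/p}\|_2^p$. Taking $g_i=x_i(k)$ and summing over $k$ gives $p$-concavity with constant $1$. Both inequalities pass to $X$. Indeed, $\Phi_r(x_1,\dots,x_t)=(\sum_i|x_i|^r)^{1/r}$ commutes with $\iota$, maps $X_n^t$ into $X_n$, and satisfies $|\Phi_r(x)-\Phi_r(y)|\le\sum_i|x_i-y_i|$ pointwise, so it maps $X^t$ into $X$.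

If $(g_k)$ are independent standard Gaussian variables on a probability space with measure $\mu_0$, then $\sum_ka_kg_k$ is Gaussian with variance $\sum_ka_k^2$, so $\|\sum_ka_kg_k\|_p=\|g_1\|_p(\sum_ka_k^2)^{1/2}$. Hence the separable Hilbert space $L_2$ embeds isometrically in $L_p(\mu_0)$, and $\ell_p(L_2)$ embeds isometrically in $\ell_p(L_p(\mu_0))$, which is an $L_p$-space. So $X$ is uniformly convex, and superreflexive.

Finally, let $Y$ be a $2$-convex and $2$-concave Banach lattice. By \cite[Section~1.d]{LT} there is a lattice isomorphism $U$ of $Y$ onto some $L_2(\mu)$; both $U$ and $U^{-1}$ are positive. With $u_{\mathcal A}$ as in Example~\ref{ex:Lr}, the operators $U^{-1}u_{\mathcal A}U$ show that $Y$ has the $\nu$-PAP with $\nu=\|U\|\|U^{-1}\|$. So $p>2$ cannot be replaced by $p=2$.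
\end{proof}

\subsection*{The dual lattice}
The dual $X^*$ is a Banach lattice whose positive cone consists of the functionals that are nonnegative on $X_+$, and $x\in X$ is positive if and only if $\varphi(x)\ge0$ for all $\varphi\in X^*_+$. We use Mazur's theorem, that a convex set has the same closure in the weak and in the norm topology, in the following form. Let $\mathcal C\subset B(E)$ be convex and contain a net $(v_\alpha)$ with $v_\alpha y\to y$ weakly for every $y\in E$. Then for any $y_1,\dots,y_t\in E$ and $\varepsilon>0$ there is $v\in\mathcal C$ with $\max_i\|vy_i-y_i\|<\varepsilon$, since $(y_1,\dots,y_t)$ lies in the weak closure of the convex set $\{(vy_1,\dots,vy_t):v\in\mathcal C\}\subset E^t$.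

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
By (a), $X$ is reflexive. For $\varphi\in X^*$ and $x\in X=X^{**}$ we have $(Q_n^*\varphi)(x)=\varphi(Q_nx)\to\varphi(x)$, so $Q_n^*\varphi\to\varphi$ weakly. For each $n_0$ apply Mazur's theorem to the convex hull of $\{Q_n^*:n\ge n_0\}$, which consists of finite rank operators of norm at most $1+2^{-n_0}$. Dividing by $1+2^{-n_0}$ and letting $n_0\to\infty$, we obtain finite rank contractions that approximate $I_{X^*}$ on any finite set. So $X^*$ has the $1$-AP.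

Suppose that $X^*$ has the $\nu$-PAP with net $(v_\alpha)$. The adjoints $v_\alpha^*\in B(X^{**})=B(X)$ have finite rank and norm at most $\nu$. They are positive, since $\varphi(v_\alpha^*x)=(v_\alpha\varphi)(x)\ge0$ for $x\in X_+$, $\varphi\in X_+^*$, and the same identity shows that $v_\alpha^*x\to x$ weakly. The positive finite rank operators of norm at most $\nu$ form a convex set, so Mazur's theorem gives the $\nu$-PAP for $X$, contrary to Theorem~\ref{thm:main}(2).
\end{proof}

\subsection*{The nuclear operator}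
For $\varphi\in X^*$ and $x\in X$ let $(\varphi\otimes x)g=\varphi(g)x$. An operator $N$ is \emph{nuclear} if $N=\sum_k\varphi_k\otimes x_k$ with $\sum_k\|\varphi_k\|\|x_k\|<\infty$. By a theorem of Grothendieck, on a space with the approximation property the number $\sum_k\varphi_k(x_k)$ depends only on $N$; it is the \emph{trace} of $N$. For our $X$ this is immediate. If $Q_n=\sum_i\psi_i\otimes y_i$ is a finite sum, then $\sum_k\varphi_k(Q_nx_k)=\sum_i\psi_i(Ny_i)$ depends only on $N$ and $n$, and it tends to $\sum_k\varphi_k(x_k)$ by dominated convergence.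

The operator $N$ below encodes inequality \eqref{eq:telescope}. Consider the functional $\Lambda(u)=-\tau_1(u)+\sum_{n\ge2}S_n(u)$ on $B(X)$; the series converges by \eqref{eq:Sn}. By \eqref{eq:telescope} with $n_0=1$, $\Lambda(u)\ge0$ for every positive compact $u$. On the other hand, $f_{n,j,V}\,x_{n,j,V}=0$ pointwise, so $S_n(I_X)=0$ and $\Lambda(I_X)=-1$.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
Regard $f\in L_2$ as the functional $g\mapsto\int fg\,dP$ on $X$, which is bounded since $\|\cdot\|_2\le\|\cdot\|$. Let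
\[
N=-\sum_{a\in\Omega_1}1_{[a]}\otimes1_{[a]}+\sum_{n\ge2}\frac4{m_nq_{n-1}}\sum_{j\in J_n}\sum_{V\in\mathcal P_j}f_{n,j,V}\otimes x_{n,j,V}.
\]
By Lemma~\ref{lem:test}, $\|f_{n,j,V}\|_{X^*}\|x_{n,j,V}\|\le2\cdot2^{-n}$, so the terms with index $n$ contribute at most $\frac4{m_nq_{n-1}}\cdot2m_nq_{n-1}\cdot2\cdot2^{-n}=16\cdot2^{-n}$ to $\sum_k\|\varphi_k\|\|x_k\|$. Thus $N$ is nuclear. In this representation $\sum_k\varphi_k(ux_k)=\Lambda(u)$ for every $u\in B(X)$, by the definitions of $\tau_1$ and $S_n$. With $u=I_X$, the trace of $N$ is $\Lambda(I_X)=-1$.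

Let $g\in X_+$ and let $g'\ge0$ be a bounded measurable function on $\Omega$. The operator $u=g'\otimes g$, that is, $uz=(\int g'z\,dP)g$, is positive and has rank at most one. The series $Ng=\sum_k\varphi_k(g)x_k$ converges in $X$, hence in $L_2$, so
\[
\int g'\,Ng\,dP=\sum_k\varphi_k(g)\int g'x_k\,dP=\sum_k\varphi_k(ux_k)=\Lambda(u)\ge0 .
\]
Taking $g'=1_{\{Ng<0\}}$ shows that $Ng\ge0$ almost everywhere. Hence $N\ge0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LT}
Lindenstrauss and Tzafriri, \emph{Classical Banach Spaces II}.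

\bibitem{Oik}
Timur Oikhberg, \emph{Geometry of unit balls of free Banach lattices, and its applications}, arXiv:2303.05209 (2023).

\end{thebibliography}
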